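\title{Competing infections on long-range percolation on the torus:\\ coexistence and the size of the slower type}

\begin{abstract}
Two infections, spreading at rates $1$ and $\lambda$, compete for the vertices of the long-range percolation graph on the $d$-dimensional discrete torus with $n$ vertices, in which $x$ and $y$ are joined with probability $\|x-y\|^{-\alpha}$, $0<\alpha<d$. Let $M_n$ be the final size of the smaller of the two infected sets. We prove a conjecture of Lodewijks and Maitra: the two infections coexist if $\lambda=1$, and $\log M_n/\log n\to\min\{\lambda,1/\lambda\}$ in probability if $\lambda\ne1$. We also find the limit laws. For $\lambda=1$ the fraction of vertices taken by one type is asymptotically uniform on $(0,1)$, and for $\lambda\neq1$ the variable $n^{-\min\{\lambda,1/\lambda\}}M_n$ converges in law to $E_1E_2^{-\min\{\lambda,1/\lambda\}}$ with $E_1,E_2$ independent standard exponential variables. The proof couples the two infections with two independent branching random walks, controls the end of the epidemic by counting chains of infections, and derives a logistic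 equation for the macroscopic phase.
\end{abstract}

\section{The model and the results}\label{sec:model}

Fix $d\in\mathbb N$ and $\alpha\in(0,d)$. Let $n\to\infty$ through integers with $n^{1/d}\in\mathbb N$, and let $\mathbb T=(\mathbb Z/n^{1/d}\mathbb Z)^d$ be the discrete torus with $n$ vertices. Let $\|\cdot\|$ be the torus norm induced by a norm on $\mathbb R^d$. Put
\[
p(0)=0,\qquad p(x)=1\ \text{ if $x$ is a nearest neighbor of $0$},\qquad p(x)=\|x\|^{-\alpha}\wedge1\ \text{ otherwise}.
\]
The \emph{long-range percolation graph} joins each pair of vertices $x,y$ with probability $p(x-y)$, independently over pairs. It contains all nearest-neighbor edges of the torus and is therefore connected.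

Two infections, of types $\ominus$ and $\oplus$, start from two distinct vertices $v^\ominus,v^\oplus$ chosen uniformly at random. An infected vertex passes its type along each of its edges after an exponential time, of rate $1$ for $\ominus$ and of rate $\lambda>0$ for $\oplus$; these clocks are independent of each other and of the graph. A vertex takes the type that reaches it first and keeps it forever. This is competing first-passage percolation. All vertices are eventually infected. Let $N_n^\ominus$ and $N_n^\oplus=n-N_n^\ominus$ be the final numbers of vertices of the two types, and let $M_n=\min\{N_n^\ominus,N_n^\oplus\}$ be the share of the loser. We say that the types \emph{coexist} if both take a positive fraction of the torus, that is, if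
\[
\lim_{\varepsilon\downarrow0}\liminf_{n\to\infty}\mathbb P(M_n\ge\varepsilon n)=1 .
\]

The range $\alpha<d$ suggests a guess. The mean degree $D=\sum_xp(x)$ is of order $n^{1-\alpha/d}$, and the vertices within distance $\delta n^{1/d}$ of the origin contribute only a fraction $O(\delta^{d-\alpha})$ of the sum. A typical edge thus crosses a positive part of the torus, and at first neither infection should feel the geometry or its rival: each infected vertex creates new ones at rate $D$ or $\lambda D$, and the infected sets have sizes about $e^{Dt}$ and $e^{\lambda Dt}$. If $\lambda>1$, the type $\oplus$ fills the torus when $e^{\lambda Dt}\approx n$, and at that moment the type $\ominus$ holds about $n^{1/\lambda}$ vertices. If $\lambda=1$, the two sizes stay comparable. This is the content of the following conjecture, posed in \cite{LM}.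

\medskip
\noindent\textbf{Conjecture} (Lodewijks and Maitra \cite{LM}). \emph{If $\lambda=1$, the two types coexist. If $\lambda\ne1$, then $\log M_n/\log n\to\min\{\lambda,1/\lambda\}$ in probability.}
\medskip

It suffices to treat $\lambda\ge1$. Indeed, if $\lambda<1$, multiply all times by $\lambda$, so that the rates become $1/\lambda$ for $\ominus$ and $1$ for $\oplus$, and exchange the names of the types. The law of the starting pair is exchangeable, so we obtain the same model with $1/\lambda$ in place of $\lambda$. A sequence $(\xi_n)$ of positive random variables is \emph{tight in $(0,\infty)$} if $\lim_{a\to\infty}\limsup_n\mathbb P(\xi_n\notin[1/a,a])=0$.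

\begin{theorem}\label{thm:tight}
\begin{itemize}
\item[(i)] If $\lambda=1$, then $\lim_{\varepsilon\downarrow0}\liminf_n\mathbb P(M_n\ge\varepsilon n)=1$.
\item[(ii)] If $\lambda>1$, then $(M_n/n^{1/\lambda})_n$ is tight in $(0,\infty)$, so $\log M_n/\log n\to1/\lambda$ in probability; moreover $\mathbb P(M_n=N_n^\ominus)\to1$.
\end{itemize}
\end{theorem}

By the reduction above, the conjecture holds for all $\lambda>0$, $d\in\mathbb N$ and $\alpha\in(0,d)$. The second theorem, which the conjecture does not require, identifies the limit laws.

\begin{theorem}\label{thm:law}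
Let $W^\ominus,W^\oplus$ be independent exponential variables of mean $1$.
\begin{itemize}
\item[(i)] If $\lambda=1$, then $N_n^\ominus/n\to W^\ominus/(W^\ominus+W^\oplus)$ in law; the limit is uniform on $(0,1)$.
\item[(ii)] If $\lambda>1$, then $n^{-1/\lambda}M_n\to W^\ominus(W^\oplus)^{-1/\lambda}$ in law. If $\lambda<1$, then $n^{-\lambda}M_n\to W^\oplus(W^\ominus)^{-\lambda}$ in law.
\end{itemize}
\end{theorem}

From now on $\lambda\ge1$, and we write $\lambda_\ominus=1$, $\lambda_\oplus=\lambda$. The letter $i$ denotes a type. The letters $C,c$ denote positive constants that depend only on $d,\alpha,\lambda$ and the norm and may change from line to line; $c_0,c_1,c_2,k_0,\gamma$ are such constants with a fixed value. Statements are for $n$ large.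

\section{The complete graph}\label{sec:complete}

Replace $p(x)$ by $1$ for all $x\ne0$, which is formally the case $\alpha=0$. Both theorems can then be proved by hand, and the computation shows where the limit laws come from.

Suppose that $a$ vertices are $\ominus$, $b$ are $\oplus$ and $u$ are susceptible. New $\ominus$ vertices appear at rate $au$ and new $\oplus$ vertices at rate $\lambda bu$. The factor $u$ is common to both rates, so the next infection has type $\ominus$ with probability $a/(a+\lambda b)$. For $\lambda=1$ this is P\'olya's urn, and $N_n^\ominus$ is exactly uniform on $\{1,\dots,n-1\}$: if the number of $\ominus$ vertices among the first $m$ infected ones is uniform on $\{1,\dots,m-1\}$, then among the first $m+1$ it equals $a\in\{1,\dots,m\}$ with probability $\frac1{m-1}\big(\frac{a-1}m+\frac{m-a}m\big)=\frac1m$.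

For general $\lambda$ we remove the factor $u$ by embedding. A \emph{Yule process} of rate $\mu$ starts from one particle, and every particle gives birth at rate $\mu$ and never dies. We recall that its size $Y_t$ has mean $e^{\mu t}$ and that $e^{-\mu t}Y_t$ converges almost surely to an exponential variable of mean $1$. Take independent Yule processes $Y^\ominus,Y^\oplus$ of rates $1,\lambda$, with limits $W^\ominus,W^\oplus$. When the sizes are $a$ and $b$, the next birth is in $Y^\ominus$ with probability $a/(a+\lambda b)$. Hence $(N_n^\ominus,N_n^\oplus)$ has the law of $(Y^\ominus_\tau,Y^\oplus_\tau)$, where $\tau=\tau_n\to\infty$ is the time at which $Y^\ominus+Y^\oplus$ reaches $n$. If $\lambda=1$, then $Y^\ominus_\tau/n=Y^\ominus_\tau/(Y^\ominus_\tau+Y^\oplus_\tau)\to W^\ominus/(W^\ominus+W^\oplus)$, and this variable is uniform because for $s\in(0,1)$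
\[
\mathbb P\Big(\frac{W^\ominus}{W^\ominus+W^\oplus}\le s\Big)=\mathbb P\Big(W^\oplus\ge\frac{1-s}sW^\ominus\Big)=\mathbb E\,e^{-W^\ominus(1-s)/s}=s .
\]
If $\lambda>1$, then $n=Y_\tau^\ominus+Y_\tau^\oplus\sim W^\oplus e^{\lambda\tau}$, so $e^\tau\sim(n/W^\oplus)^{1/\lambda}$ and $Y_\tau^\ominus\sim W^\ominus e^\tau\sim n^{1/\lambda}W^\ominus(W^\oplus)^{-1/\lambda}$. These are the laws of Theorem~\ref{thm:law}: the outcome is decided by the random head starts $W^\ominus,W^\oplus$ that the types gain while they are small.

The argument rests on one fact: every infected vertex sees the same number of susceptible neighbors, so saturation acts as a common time change. On the long-range graph this is at best approximately true, and three things have to be proved.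
\begin{enumerate}
\item \emph{The graph has memory.} If an infected vertex $x$ has not yet infected $y$, then $\{x,y\}$ is less likely to be an edge. In Section~\ref{sec:coupling} we reveal the graph along with the infection. In time units of $1/D$, the vertex $x$ infects $y$ at rate $\lambda_i\,p(x-y)/D$ times a factor that stays close to $1$ up to times $o(D)$, while the epidemic takes time of order $\log n$.
\item \emph{Infected vertices may cluster.} Short edges are more likely than long ones, so an infection could saturate its surroundings, or be blocked by its rival, long before the torus fills. The Yule processes must be replaced by branching random walks, which remember positions. Section~\ref{sec:early} shows that almost no growth is lost before time $\frac{\log n}\lambda-K$. This gives coexistence and the lower bound on $M_n$.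
\item \emph{The end is long.} A susceptible vertex is infected at rate at most $\lambda$ in these units, so once $\oplus$ holds a positive fraction of the torus one must expect a further time of order $\log n$ before the last vertex falls. Over such a time an unimpeded $\ominus$ would grow by a power of $n$. Section~\ref{sec:end} shows that it grows by a bounded factor, which completes the proof of Theorem~\ref{thm:tight}.
\end{enumerate}
For Theorem~\ref{thm:law} we need the common time change itself. Section~\ref{sec:profile} shows that, averaged over neighborhoods, the infected sets are flat and follow a logistic curve, and Section~\ref{sec:limit} follows both types through the macroscopic phase. All geometric input is collected in Section~\ref{sec:kernel}.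

\section{The step distribution}\label{sec:kernel}

Let $q=p/D$, a symmetric probability on $\mathbb T$ with $q(0)=0$, and let $\kappa=1-\alpha/d\in(0,1)$. Convolution is $(f*g)(x)=\sum_yf(y)g(x-y)$, and $\|g\|_r=(\frac1n\sum_x|g(x)|^r)^{1/r}$ is the norm for normalized counting measure. On the complete graph $q$ is uniform off the origin. Here $q$ has a peak of height $1/D\gg1/n$ near the origin, but it is nowhere much smaller than $1/n$, and a bounded number of steps flattens the peak.

\begin{lemma}\label{lem:kernel}
There are constants $c_0>0$, $k_0\ge2$ and $\gamma<1$ such that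
\begin{itemize}
\item[(Q1)] $q(x)\ge c_0/n$ for $x\ne0$;
\item[(Q2)] $cn^\kappa\le D\le n$ and $q\le1/D$;
\item[(Q3)] $\max q^{*k}\le C/n$ for $k\ge k_0$;
\item[(Q4)] $\max|q^{*k}-\frac1n|\le\frac Cn\gamma^k$ for $k\ge k_0$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $|x|\le n^{1/d}$ be the $\ell_\infty$-distance from $x$ to $0$ on the torus. It is comparable to $\|x\|$, so $cn^{-\alpha/d}\le p(x)\le C|x|^{-\alpha}$ for $x\ne0$. At most $Ck^{d-1}$ vertices have $|x|=k$, so for $0<\beta<d$
\begin{equation}\label{eq:sum}
\sum_{x\ne0}|x|^{-\beta}\le C_\beta\sum_{k\le n^{1/d}}k^{d-1-\beta}\le C_\beta\, n^{1-\beta/d}.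
\end{equation}
Hence $cn^\kappa\le D\le Cn^\kappa$, and $q(x)\ge cn^{-\alpha/d}/(Cn^\kappa)=c_0/n$ for $x\neq0$. Since $p\le1$, also $D\le n$ and $q\le1/D$.

For (Q3) let $g=nq$, so that $g(x)\le C(n^{1/d}/|x|)^\alpha$ for $x\ne0$. If $\alpha r<d$, then \eqref{eq:sum} gives $\|g\|_r^r\le Cn^{-1+\alpha r/d}\sum_{x\ne0}|x|^{-\alpha r}\le C$. Young's inequality for the normalized convolution $g_1\star g_2=\frac1ng_1*g_2$ states that $\max|g_1\star\dots\star g_k|\le\prod_j\|g_j\|_{r_j}$ when $\sum_j1/r_j=k-1$. Choose $k_0\ge2$ with $k_0(d-\alpha)>d$ and $r=k_0/(k_0-1)$; the condition on $k_0$ says exactly that $\alpha r<d$. Since $g^{\star k_0}=nq^{*k_0}$, we get $n\max q^{*k_0}\le\|g\|_r^{k_0}\le C$. Convolution with a probability does not increase the maximum, so the bound persists for $k\ge k_0$.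

For (Q4), by (Q1) $q^{*2}(x)=\sum_yq(y)q(x-y)\ge(n-2)c_0^2/n^2\ge c_1/n$ for all $x$, with some $c_1\in(0,1)$. Write $q^{*2}=c_1\pi+(1-c_1)\tilde q$ with $\pi$ uniform and $\tilde q$ a probability. If $\sum_xf(x)=0$, then $\pi*f=0$, so $\max|q^{*2}*f|\le(1-c_1)\max|f|$. Apply this $\lfloor(k-k_0)/2\rfloor$ times to $f=q^{*k_0}-\frac1n$, for which $\max|f|\le C/n$, and convolve once more with $q$ if $k-k_0$ is odd. This gives (Q4) with $\gamma=\sqrt{1-c_1}$.
\end{proof}

The walks below jump at Poisson times, so we need these bounds for
\[
P_u=\sum_{k\ge0}e^{-u}\frac{u^k}{k!}\,q^{*k},\qquad u\ge0,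
\]
the law at time $u$ of the random walk that starts at $0$ and makes steps of law $q$ at rate $1$. Each $P_u$ is an even probability, and $P_u*P_{u'}=P_{u+u'}$.

\begin{lemma}\label{lem:heat}
There is $c_2\in(0,\frac14]$ such that for all $j\ge1$, $u\ge0$ and all probabilities $\mu$ on $\mathbb T$,
\begin{equation}\label{eq:heat}
\max\big|P_u*q^{*j}*\mu-\tfrac1n\big|\le\epsilon(u):=\frac Cne^{-c_2u}+\frac CD(1+u)^{k_0}e^{-u}.
\end{equation}
In particular $P_u*q^{*j}*\mu\le\frac Cn+\frac CD(1+u)^{k_0}e^{-u}$.
\end{lemma}

\begin{proof}
Convolution with a probability fixes the constant $\frac1n$ and does not increase the maximum of the modulus, so we may take $j=1$ and $\mu=\delta_0$. Expand $P_u*q-\frac1n=\sum_ke^{-u}\frac{u^k}{k!}(q^{*(k+1)}-\frac1n)$. By (Q4) the terms with $k+1\ge k_0$ contribute at most $\frac Cn\sum_ke^{-u}\frac{(\gamma u)^k}{k!}=\frac Cne^{-(1-\gamma)u}$. In the other terms both $q^{*(k+1)}$ and $\frac1n$ lie in $[0,\frac1D]$ by (Q2), and the Poisson weights sum to at most $(1+u)^{k_0}e^{-u}$. Take $c_2=\min\{\frac14,1-\gamma\}$.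
\end{proof}

The second term of $\epsilon(u)$ is the chance that the walk has made fewer than $k_0$ steps, times the height of the peak.

\section{Coupling with branching random walks}\label{sec:coupling}

\subsection{Revealing the graph along with the infection}

From now on time is $D$ times the original time. It is convenient to let $v^\ominus,v^\oplus$ be independent and uniform and to put $A=\{v^\ominus\ne v^\oplus\}$; the model is the law conditioned on $A$, and $\mathbb P(A)=1-\frac1n$. For a type $i$ and a pair $e=\{x,y\}$ of distinct vertices, let $X_e^i$ be the time that type $i$ needs to cross $e$: it is $\infty$ with probability $1-p(x-y)$, and otherwise exponential with rate $\lambda_i/D$. On $A$, a vertex $x$ infected at time $t_x$ with type $i(x)$ infects $y$ at time $t_x+X^{i(x)}_{\{x,y\}}$ if $y$ is still susceptible then. Let $I_t^\ominus,I_t^\oplus,U_t$ be the sets of $\ominus$, $\oplus$ and susceptible vertices at time $t$, and let $\mathcal F_t$ be generated by $v^\ominus,v^\oplus$ and the \emph{history} up to $t$: the times, vertices, types and infectors of all infections.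

In the model, $X_e^\ominus$ and $X_e^\oplus$ are dependent, since both are infinite when $e$ is not an edge. The next lemma shows that this dependence is invisible, because a pair is only ever tested by the type that reaches it first. It also describes the competition as a point process. Recall that an adapted counting process $N$ has \emph{$\mathcal F$-intensity} $a$ if $N_t-\int_0^ta_s\,ds$ is an $\mathcal F$-martingale. For $x\ne0$ and $s\ge0$ let
\begin{equation}\label{eq:theta}
\theta_i(x,s)=\frac{e^{-\lambda_is/D}}{1-p(x)+p(x)e^{-\lambda_is/D}},\qquad\text{so that}\qquad 1-\frac{\lambda_is}D\le e^{-\lambda_is/D}\le\theta_i(x,s)\le1 .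
\end{equation}
The product $p(x-y)\theta_i(x-y,s)$ is the conditional probability that $\{x,y\}$ is an edge given $X^i_{\{x,y\}}>s$. Thus $\theta_i$ measures the memory of the graph; on the complete graph it is $1$.

\begin{lemma}\label{lem:hazard}
Suppose that the couples $(X_e^\ominus,X_e^\oplus)$ are independent over $e$ and independent of $(v^\ominus,v^\oplus)$, with the marginals above and arbitrary dependence inside each couple. On $A$:
\begin{itemize}
\item[(a)] Given $\mathcal F_t$, the variables $X^{i(x)}_{\{x,y\}}$ with $x$ infected and $y$ susceptible are independent, and each has its law conditioned on exceeding $t-t_x$. The same holds given the first $m$ infections, with $t$ the time of the $m$-th.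
\item[(b)] While $x$ is infected, of type $i$, and $y$ is susceptible, $x$ infects $y$ with $\mathcal F$-intensity
\begin{equation}\label{eq:rate}
\lambda_i\,q(x-y)\,\theta_i(x-y,t-t_x).
\end{equation}
\item[(c)] The law of the history does not depend on the dependence inside the couples.
\end{itemize}
\end{lemma}

\begin{proof}
Fix the starting vertices, $m\ge0$, a sequence of infections $a_k\to x_k$ at times $0<\tau_1<\dots<\tau_m<t$, and numbers $r_{xy}\ge0$. Consider the event that these are the infections up to time $t$, with times in $d\tau_k$, and that $X^{i(x)}_{\{x,y\}}>t-t_x+r_{xy}$ for all $x$ infected and $y$ susceptible at time $t$. Up to ties, which have probability zero, it is the conjunction of the conditions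
\begin{itemize}
\item $X^{i(a_k)}_{\{a_k,x_k\}}\in d\tau_k-t_{a_k}$ for $k\le m$;
\item $X^{i(x)}_{\{x,y\}}>t_y-t_x$ for infected $x,y$ with $t_x<t_y$ and $x$ not the infector of $y$;
\item $X^{i(x)}_{\{x,y\}}>t-t_x+r_{xy}$ for $x$ infected and $y$ susceptible.
\end{itemize}
The event implies these conditions by the rules of the competition. Conversely, suppose that they hold and that the first $k-1$ infections are the prescribed ones. Then among the transmissions from infected to susceptible vertices the earliest is $a_k\to x_k$ at time $\tau_k$: every other one arrives after the prescribed infection time of its target, which is at least $\tau_k$, or after $t$. After the $m$-th infection no transmission arrives before $t$.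

Each pair $e$ occurs in at most one condition and with a single type, that of its first infected endpoint; the pair of the two starting vertices does not occur. The map from the variables in the first line to $(\tau_1,\dots,\tau_m)$ is triangular with Jacobian $1$. So the probability of the event is a product of densities and survival functions of single variables $X^i_e$. It depends on the marginals only, which proves (c). Dividing by its value at $r=0$ proves (a). With $t$ replaced by $\tau_m$ in the third line, the same computation gives the second statement of (a).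

For (b), the survival function of $X^i_{\{x,y\}}$ is $1-p+pe^{-\lambda_is/D}$ with $p=p(x-y)$, so its hazard rate (minus the logarithmic derivative) at $s$ is $\frac{\lambda_i}Dp\,\theta_i(x-y,s)=\lambda_iq(x-y)\theta_i(x-y,s)$. Fix $n$. There are finitely many pairs, and the hazard rates are bounded and Lipschitz. By (a), given $\mathcal F_t$, the clock from an infected $x$ to a susceptible $y$ rings in $(t,t+\delta]$ with probability $\delta$ times \eqref{eq:rate} plus $O_n(\delta^2)$, and two such clocks ring with probability $O_n(\delta^2)$. By (a) at the time of the first infection after $t$, two infections in $(t,t+\delta]$ also have probability $O_n(\delta^2)$. So the conditional probability that $x$ infects $y$ in $(t,t+\delta]$ is $\delta$ times \eqref{eq:rate} plus $O_n(\delta^2)$ if $x$ is infected and $y$ susceptible at time $t$, and $O_n(\delta^2)$ otherwise, uniformly in the history. Summing over a partition of a time interval and letting the mesh tend to $0$ gives the martingale property.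
\end{proof}

By (c) we may, and from now on do, take the families $X^\ominus$ and $X^\oplus$ \emph{independent}: each type gets its own copy of the graph. This is the source of all independence between the types used below.

We shall use two standard facts. If counting processes $N_z$ with bounded intensities $a_z$ never jump together and $g_z$ are constants, then $\mathcal M_t=\sum_zg_z\big(N_z(t)-\int_0^ta_z\,ds\big)$ is a martingale, and $\mathbb E\mathcal M_t^2$ is the expected sum of its squared jumps up to $t$. Doob's inequality gives $\mathbb E\sup_{s\le t}\mathcal M_s^2\le4\mathbb E\mathcal M_t^2$.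

\subsection{Solo processes}

The sets $I^\ominus_t$ and $I^\oplus_t$ interact. To compare them with independent objects, let $S^i_t$ be the set infected at time $t$ when type $i$ spreads alone from $v^i$ with the times $X^i$. The solo infection time of $y$ is the minimum, over paths from $v^i$ to $y$, of the sum of the $X^i_e$ along the path, and the chain of infectors of $y$ is the \emph{solo path} to $y$. The processes $S^\ominus$ and $S^\oplus$ are independent, and parts (a), (b) of Lemma~\ref{lem:hazard} hold for each in its own history, by the same proof with one type. The next lemma says that a type loses a vertex only if the rival's solo process stands in the way.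

\begin{lemma}\label{lem:block}
Let $\{i,j\}=\{\ominus,\oplus\}$. On $A$ we have $I_t^i\subset S_t^i$. If $y\in S_t^i\setminus I_t^i$, then the solo path from $v^i$ to $y$ contains a vertex $z\ne v^i$, possibly $z=y$, with $z\in S^j_s$, where $s\le t$ is the solo infection time of $z$ by type $i$.
\end{lemma}

\begin{proof}
If $y$ gets type $i$ in the competition, its infection time is the sum of the $X^i_e$ along some path from $v^i$, hence at least the solo time. This gives the inclusion. Now let $y\in S^i_t\setminus I^i_t$, let $z_0=v^i,\dots,z_k=y$ be the solo path with solo times $s_0<\dots<s_k\le t$, and let $l$ be minimal with $z_l\notin I^i_{s_l}$. It exists because $y\notin I^i_t$, and $l\ge1$. The vertex $z_{l-1}$ has type $i$ at time $s_{l-1}$ and, by the inclusion, not earlier. So it transmits to $z_l$ at time $s_{l-1}+X^i_{\{z_{l-1},z_l\}}=s_l$. As $z_l\notin I^i_{s_l}$, the transmission fails: $z_l$ is already infected, and not by $i$. Thus $z_l\in I^j_{s_l}\subset S^j_{s_l}$.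
\end{proof}

\subsection{Real particles and ghosts}

In a solo process $x$ infects $y$ at rate $\lambda_iq(x-y)$, reduced by the factor $\theta_i$ and switched off once $y$ is infected. Removing both restrictions leaves a process whose moments can be computed. Let $Z^i$ be the \emph{branching random walk} that starts from one particle at $v^i$ and in which every particle stays at its site forever and gives birth at rate $\lambda_i$ to a particle displaced by an independent step of law $q$. Attach to each birth an independent mark, uniform on $[0,1]$. The first particle is \emph{real}. A newborn particle is real if its parent is real, its site carries no real particle, and its mark is at most $\theta_i(\text{displacement},\text{age of the parent})$. All other particles are \emph{ghosts}. Sums over $x\in Z^i_t$ run over the particles present at time $t$, and $x$ also denotes the site.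

\begin{proposition}\label{prop:coupling}
The walks $Z^\ominus,Z^\oplus$ can be built on the probability space of the competition, enlarged by independent randomness, so that $S^i_t$ is the set of sites of the real particles of $Z^i_t$, the solo infector of a vertex is the parent of the real particle on it, and the triples $(v^\ominus,X^\ominus,Z^\ominus)$ and $(v^\oplus,X^\oplus,Z^\oplus)$ are independent.
\end{proposition}

\begin{proof}
We first show that the history of the real particles has the law of the solo history. Let $\tau_m$ be the time of the $m$-th real birth, $\tau_0=0$, and condition on the marked walk up to $\tau_m$. For a real particle at $x$, born at time $t_x$, and a site $y$ without real particle, consider the births after $\tau_m$ from $x$ to $y$ that pass the mark test. By the thinning property of Poisson processes these are independent Poisson processes, for distinct $(x,y)$, with intensities \eqref{eq:rate}, and the next real birth is the first of all their points. In the solo process, given the first $m$ infections, Lemma~\ref{lem:hazard}(a) says that the arrival times $t_x+X^i_{\{x,y\}}$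 are independent with hazard rates \eqref{eq:rate} after the $m$-th infection time, and the next infection is the first arrival. A time with hazard rate $a(t)$ has the law of the first point of a Poisson process of intensity $a(t)$. So the two histories have the same transition kernels, hence the same law.

The marked walk is a countable family of real variables, so it has a regular conditional law given its real history. For each $i$ separately, given $(v^i,X^i)$ and with fresh randomness, sample $Z^i$ from this conditional law evaluated at the solo history determined by $(v^i,X^i)$. Since the solo history has the law of the real history, $Z^i$ has the law of the marked walk, and its real history is the solo history. The triples are independent because $(v^\ominus,X^\ominus)$ and $(v^\oplus,X^\oplus)$ are.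
\end{proof}

On $A$ we now have $|I^i_t|\le|S^i_t|\le|Z^i_t|$, and every vertex of $I^i_t$ carries a particle of $Z^i_t$.

\section{The early phase}\label{sec:early}

\subsection{Moments of the walks}

The size $|Z^i_t|$ is a Yule process of rate $\lambda_i$. So $\mathbb E|Z_t^i|=e^{\lambda_it}$, and $W^i=\lim_te^{-\lambda_it}|Z^i_t|$ defines independent exponential variables $W^\ominus,W^\oplus$ of mean $1$, whose joint law does not depend on $n$. Given $Z^i_t$, the variable $W^ie^{\lambda_it}$ is the sum of the limits of the $|Z^i_t|$ independent families started at time $t$, each exponential with mean and variance $1$. Hence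
\begin{equation}\label{eq:yule}
\mathbb E\big(|Z_t^i|-W^ie^{\lambda_it}\big)^2=\mathbb E|Z^i_t|=e^{\lambda_it}.
\end{equation}

\emph{One particle.} Births at $y$ occur at rate $\lambda_i\sum_{x\in Z^i_t}q(y-x)$, so the mean number $m_t(y)$ of particles at $y$ solves $\dot m=\lambda_i\,q*m$. For a walk started at a fixed site $v$ the solution is $m_t=e^{\lambda_it}P_{\lambda_it}(\cdot-v)$, and
\begin{equation}\label{eq:mean}
\mathbb E\sum_{x\in Z^i_t}f(x)=e^{\lambda_it}(P_{\lambda_it}*f)(v).
\end{equation}
For our uniform $v^i$, and $f\ge0$ random but independent of $Z^i$, averaging over $v$ gives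
\begin{equation}\label{eq:unif}
\mathbb E\sum_{x\in Z^i_t}f(x)=e^{\lambda_it}\,\mathbb E\|f\|_1 .
\end{equation}

\emph{Selected births.} Let $\mathcal D$ be data independent of the marked walk $Z^i$. Suppose that a rule selects certain births, looking only at $\mathcal D$, at the past of the marked walk and at the birth itself, and that given $\mathcal D$ the selected births at site $z$ have intensity at most $a_s(z)$ at time $s$. A particle born at time $s$ at $z$ founds a walk from $z$ that is independent of $\mathcal D$ and of the past. So by \eqref{eq:mean}, for $f\ge0$ determined by $\mathcal D$, the expected sum of $f(x)$ over the particles $x\in Z^i_t$ that are, or descend from, a selected newborn is at most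
\begin{equation}\label{eq:select}
\int_0^te^{\lambda_i(t-s)}\,\mathbb E\sum_za_s(z)\,(P_{\lambda_i(t-s)}*f)(z)\,ds .
\end{equation}

\emph{Two particles.} Take two distinct particles present at time $t$. For $r\le t$, each has a most recent ancestor present at time $r$, counting a particle as its own ancestor. The first time $r$ at which the two ancestors differ is the time of a birth, and they are then the parent and the newborn. From time $r$ on, these two found independent walks, started at sites that differ by a step of law $q$. The expected number of births in $dr$ is $\lambda_ie^{\lambda_ir}dr$, each walk contributes $e^{\lambda_i(t-r)}P_{\lambda_i(t-r)}$ by \eqref{eq:mean}, and each unordered pair gives two ordered pairs. So for even $g$,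
\begin{equation}\label{eq:pair}
\mathbb E\sum_{x\ne z\in Z^i_t}g(x-z)=\int_0^t2\lambda_ie^{\lambda_i(2t-r)}\,(P_{2\lambda_i(t-r)}*q*g)(0)\,dr,
\end{equation}
where $x\neq z$ refers to particles. Take $g=q*\mu$ with $\mu$ an even probability and insert the last bound of Lemma~\ref{lem:heat} with $u=2\lambda_i(t-r)$. The term $C/n$ contributes at most $Ce^{2\lambda_it}/n$. In the other term $e^{\lambda_i(2t-r)}e^{-u}=e^{\lambda_ir}$, and
\begin{equation}\label{eq:poly}
\int_0^t\lambda_ie^{\lambda_ir}\big(1+2\lambda_i(t-r)\big)^{k_0}dr\le e^{\lambda_it}\int_0^\infty e^{-s}(1+2s)^{k_0}ds=Ce^{\lambda_it}.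
\end{equation}
Therefore
\begin{equation}\label{eq:pairbound}
\mathbb E\sum_{x\ne z\in Z^i_t}(q*\mu)(x-z)\le C\Big(\frac{e^{2\lambda_it}}n+\frac{e^{\lambda_it}}D\Big).
\end{equation}
The first term is what uniformly scattered particles would give. The second comes from close relatives, of which each particle has boundedly many on average, at cost $\max q\le1/D$ each. This is the estimate that excludes clustering.

\subsection{Losses}

\begin{lemma}\label{lem:loss}
For all $t\ge0$ and both types $i$,
\[
\mathbb E\big[\mathbf 1_A\,(|Z_t^i|-|I_t^i|)\big]\le Ce^{\lambda_it}\Big(\frac{e^{\lambda t}}n+\frac{(1+t)^2}D\Big),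
\]
and the expected number of ghosts in $Z^i_t$, which is $\mathbb E(|Z^i_t|-|S^i_t|)$, satisfies the same bound.
\end{lemma}

The bracket is the relative loss: $e^{\lambda t}/n$ is the density of the faster type, and $(1+t)^2/D$ is the price of memory and of close relatives.

\begin{proof}
On $A$, $|Z^i_t|-|I^i_t|$ is the number of ghosts plus $|S^i_t\setminus I^i_t|$.

\emph{Ghosts.} Every ghost is, or descends from, a ghost with a real parent; select these births. A real parent produces a ghost if the site is taken, which happens at total rate at most $\lambda_i\sum_{x\ne z\in Z^i_s}q(x-z)$ (the terms $x=z$ vanish as $q(0)=0$), or if the mark test fails, which by \eqref{eq:theta} happens at total rate at most $\lambda_i|Z^i_s|\cdot\lambda_is/D$. By \eqref{eq:select} with $f=1$ and \eqref{eq:pairbound} with $\mu=\delta_0$, the expected number of ghosts is at most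
\[
\int_0^te^{\lambda_i(t-s)}\,C\Big[\frac{e^{2\lambda_is}}n+\frac{(1+s)e^{\lambda_is}}D\Big]ds\le Ce^{\lambda_it}\Big[\frac{e^{\lambda_it}}n+\frac{(1+t)^2}D\Big].
\]

\emph{Blocked vertices.} Let $j\ne i$, let $\mathcal D=Z^j$, and select the births in $Z^i$ that occur at a time $s$ at a site occupied by $Z^j_s$. By Lemma~\ref{lem:block} and Proposition~\ref{prop:coupling}, on $A$ the real particle at a vertex of $S^i_t\setminus I^i_t$ is, or descends from, a selected newborn. Selected births have total rate at most $\lambda_i\sum_{x\in Z^i_s}f(x)$ with $f(x)=\sum_{z\in Z^j_s}q(z-x)$. Here $f$ is independent of $Z^i$ and $\|f\|_1=|Z^j_s|/n$, so \eqref{eq:unif} gives the expectation $\lambda_ie^{(\lambda_i+\lambda_j)s}/n$. By \eqref{eq:select},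
\[
\mathbb E\big[\mathbf 1_A|S^i_t\setminus I^i_t|\big]\le\int_0^te^{\lambda_i(t-s)}\lambda_i\frac{e^{(\lambda_i+\lambda_j)s}}n\,ds\le\frac{\lambda_i}{\lambda_j}\,\frac{e^{(\lambda_i+\lambda_j)t}}n\le\lambda e^{\lambda_it}\,\frac{e^{\lambda t}}n .\qedhere
\]
\end{proof}

Let $t_n=\frac{\log n}\lambda$, so that $e^{\lambda t_n}=n$ and $e^{t_n}=n^{1/\lambda}$. For fixed $K\ge0$ and $T=t_n-K$, define $\xi^i_K$ on $A$ by $e^{-\lambda_iT}|I^i_T|=W^i-\xi^i_K$. Then $|\xi^i_K|\le e^{-\lambda_iT}(|Z^i_T|-|I^i_T|)+e^{-\lambda_iT}\big||Z^i_T|-W^ie^{\lambda_iT}\big|$. Since $e^{\lambda T}/n=e^{-\lambda K}$, Lemma~\ref{lem:loss}, \eqref{eq:yule} and $D\ge cn^\kappa$ give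
\begin{equation}\label{eq:err}
\mathbb E\big[\mathbf 1_A|\xi^i_K|\big]\le Ce^{-\lambda K}+C\frac{(1+T)^2}D+e^{-\lambda_iT/2}=Ce^{-\lambda K}+o(1)\qquad(n\to\infty),
\end{equation}
with $C$ independent of $K$.

\begin{corollary}\label{cor:early}
For every $\eta\in(0,\frac12)$ there is $K_\eta$ such that, for $n$ large, with probability at least $1-7\eta$ the event $A$ holds and
\[
|I^\ominus_{t_n-K_\eta}|\ge\eta e^{-K_\eta}n^{1/\lambda},\qquad|I^\oplus_{t_n-K_\eta}|\ge\eta e^{-\lambda K_\eta}n .
\]
\end{corollary}

\begin{proof}
Choose $K=K_\eta$ with $Ce^{-\lambda K}\le\eta^2/2$ in \eqref{eq:err}. By Markov's inequality $\mathbb P(A,|\xi^i_K|>\eta)\le\eta$ for $n$ large. Also $\mathbb P(W^i<2\eta)\le2\eta$ and $\mathbb P(A^c)\le\eta$. Outside these five events, of total probability at most $7\eta$, we have $|I^i_T|\ge\eta e^{\lambda_iT}$ for both $i$, with $T=t_n-K$.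
\end{proof}

\section{The end phase and the proof of Theorem \ref{thm:tight}}\label{sec:end}

Once $\oplus$ holds $\varepsilon n$ vertices, (Q1) shows that it attacks every susceptible vertex at a rate $h>0$ independent of $n$. The susceptible set then shrinks like $e^{-hs}$, and one expects the growth rate of $\ominus$ to shrink in the same way, so that the total growth factor is at most $\exp(\int_0^\infty e^{-hs}ds)=e^{1/h}$. The difficulty is that the growth rate $\sum_{x\in I^\ominus_t}\sum_{y\in U_t}q(x-y)$ involves the joint event that $x$ is $\ominus$ and $y$ is susceptible, and the former is favored where $\oplus$ has been slow. We avoid this correlation by following one chain of infections $x_0\to x_1\to\dots\to x_k$ at a time. For $k=1$, the vertex $x_1$ must escape $\oplus$ until the time $s_1$ of its infection, and the probability is at most $q(x_0-x_1)\int_0^\infty e^{-hs_1}ds_1=q(x_0-x_1)/h$. For general $k$, the vertex $x_j$ must escape during the whole time $s_j$, not only after $x_{j-1}$ is infected. This gives $\int_{s_1<\dots<s_k}e^{-h(s_1+\dots+s_k)}ds=h^{-k}/k!$. The factorial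 is essential: charging $x_j$ only for the interval $(s_{j-1},s_j)$ gives $h^{-k}$, which is not summable when $h\le1$.

\begin{lemma}\label{lem:end}
Let $T_1=D$, $0\le T_0<T_1$, $\varepsilon>0$, $B=A\cap\{|I^\oplus_{T_0}|\ge\varepsilon n\}$, $h=\lambda c_0\varepsilon e^{-\lambda}$ and $\phi(s)=(1-e^{-hs})/h$. On $B$, for $0\le\ell\le T_1-T_0$,
\[
\mathbb E\big[|U_{T_1}|\,\big|\,\mathcal F_{T_0}\big]\le ne^{-h(T_1-T_0)},\qquad
\mathbb E\big[|I^\ominus_{T_1}|-|I^\ominus_{T_0+\ell}|\,\big|\,\mathcal F_{T_0}\big]\le|I^\ominus_{T_0}|\big(e^{1/h}-e^{\phi(\ell)}\big).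
\]
In particular, taking $\ell=0$, $\mathbb E[|I^\ominus_{T_1}|\mid\mathcal F_{T_0}]\le|I^\ominus_{T_0}|\,e^{1/h}$ on $B$.
\end{lemma}

The horizon $T_1=D$ is short enough that memory costs only a constant factor, and long enough, by (Q2), that $ne^{-hT_1}\to0$.

\begin{proof}
We work on $B\in\mathcal F_{T_0}$. For $t\in[T_0,T_1]$ we have $\theta_\oplus\ge e^{-\lambda t/D}\ge e^{-\lambda}$ in \eqref{eq:rate}, so by (Q1) each susceptible vertex is infected by $\oplus$ with intensity at least $\varepsilon n\cdot\lambda\frac{c_0}ne^{-\lambda}=h$. Hence $u(s)=\mathbb P(y\in U_{T_0+s}\mid\mathcal F_{T_0})$ satisfies $u'\le-hu$ for each $y$, which gives the first bound.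

Tracing infectors backward, every vertex that becomes $\ominus$ in $(T_0,T_1]$ is the endpoint $x_k$ of exactly one chain $x_0\in I^\ominus_{T_0}$, $x_1,\dots,x_k\in U_{T_0}$ distinct, $k\ge1$, in which $x_{j-1}$ infects $x_j$ for $1\le j\le k$. Fix such a sequence of vertices and put $q_j=q(x_{j-1}-x_j)$. For $0\le j\le k-1$ let $Y_j(s)$ be the indicator that at time $T_0+s$ the vertices $x_1,\dots,x_j$ have been infected along the chain and $x_{j+1},\dots,x_k$ are susceptible, and let $a_j(s)=\mathbb E[Y_j(s)\mid\mathcal F_{T_0}]$. Thus $a_0(0)=1$ and $a_j(0)=0$ for $j\ge1$.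

The state $Y_j=1$, $j\ge1$, is entered only from $Y_{j-1}=1$, when $x_{j-1}$ infects $x_j$; the intensity is at most $q_j$ because $\lambda_\ominus=1$ and $\theta_\ominus\le1$. The state $Y_0=1$ is never entered. The state $Y_j=1$ is left with intensity at least $(k-j)h$, since it is left whenever one of $k-j$ distinct susceptible vertices falls to $\oplus$. By Lemma~\ref{lem:hazard}(b), $Y_j(s)-Y_j(0)$ minus the integral of the entry intensity minus the exit intensity is a martingale. The intensities are bounded for fixed $n$, so $a_j$ is Lipschitz, and for almost every $s\in[0,T_1-T_0]$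
\[
a_0'\le-kh\,a_0,\qquad a_j'\le q_ja_{j-1}-(k-j)h\,a_j\quad(1\le j\le k-1).
\]
Let $b_j(s)=q_1\cdots q_j\,e^{-(k-j)hs}\,\phi(s)^j/j!$. Since $\phi'(s)=e^{-hs}$ and $\phi(0)=0$, these functions satisfy the same relations with equality, and $b_j(0)=a_j(0)$. The function $e^{khs}(a_0-b_0)$ starts at $0$ and is nonincreasing, so $a_0\le b_0$. If $a_{j-1}\le b_{j-1}$, then $\big(e^{(k-j)hs}(a_j-b_j)\big)'\le e^{(k-j)hs}q_j(a_{j-1}-b_{j-1})\le0$, so $a_j\le b_j$. The chain is completed when $x_{k-1}$ infects $x_k$ in the state $Y_{k-1}=1$. The conditional probability that this happens in $(T_0+\ell,T_1]$ is at most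
\[
\int_\ell^\infty q_k\,b_{k-1}(s)\,ds=q_1\cdots q_k\int_\ell^\infty\frac{\phi(s)^{k-1}\phi'(s)}{(k-1)!}\,ds=q_1\cdots q_k\,\frac{h^{-k}-\phi(\ell)^k}{k!}.
\]
Sum over $x_k$, then $x_{k-1}$, down to $x_1$, using $\sum_yq(x-y)=1$; then over $x_0\in I^\ominus_{T_0}$ and $k\ge1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:tight}]
Conditioning on $A$ changes probabilities by $O(1/n)$, so we keep independent starting points. Fix $\eta\in(0,\frac12)$, and let $K=K_\eta$ and $T_0=t_n-K$. The sets $I^i_t$ increase to their final values.

(i) For $\lambda=1$, Corollary~\ref{cor:early} gives $\liminf_n\mathbb P(M_n\ge\eta e^{-K}n)\ge1-7\eta$, and $\eta$ is arbitrary.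

(ii) Let $\lambda>1$. By Corollary~\ref{cor:early}, with probability at least $1-7\eta$ we have $N_n^\ominus\ge\eta e^{-K}n^{1/\lambda}$ and $N_n^\oplus\ge\eta e^{-\lambda K}n$, so $M_n\ge\eta e^{-K}n^{1/\lambda}$ for $n$ large. For the upper bound apply Lemma~\ref{lem:end} with $\varepsilon=\eta e^{-\lambda K}$; note that $T_0<T_1=D$ for $n$ large and that $h$ does not depend on $n$. By Corollary~\ref{cor:early}, $\mathbb P(B^c)\le7\eta$. By (Q2),
\begin{equation}\label{eq:done}
\mathbb P(B,\,U_{T_1}\ne\emptyset)\le ne^{-h(D-T_0)}\to0,
\end{equation}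
and $N_n^\ominus=|I^\ominus_{T_1}|$ when $U_{T_1}=\emptyset$. Moreover $\mathbb E[\mathbf 1_B|I^\ominus_{T_1}|]\le e^{1/h}\,\mathbb E|Z^\ominus_{T_0}|=e^{1/h-K}n^{1/\lambda}$. By Markov's inequality,
\[
\limsup_n\mathbb P\big(N_n^\ominus>an^{1/\lambda}\big)\le7\eta+e^{1/h-K}/a\le8\eta
\]
for $a$ large. As $M_n\le N_n^\ominus$, the sequence $M_n/n^{1/\lambda}$ is tight in $(0,\infty)$, and taking logarithms gives $\log M_n/\log n\to1/\lambda$ in probability. Finally $an^{1/\lambda}<n/2$ for $n$ large, so $\mathbb P(N_n^\ominus<n/2)\to1$, and on this event $M_n=N_n^\ominus$.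
\end{proof}

\section{The logistic profile}\label{sec:profile}

For a set $R$ of sites, or a family of particles, let $f_R(y)=\sum_{z\in R}q(z-y)$. This is the density of $R$ as seen from $y$, and up to the factor $\lambda_i\theta_i$ it is the rate at which $R$ attacks $y$. We have $\|f_R\|_1=|R|/n$, and $0\le f_R\le1$ for sets. On the complete graph $f_R$ is constant up to $O(1/n)$. We show that for the sets that become macroscopic around time $t_n$, $f_R$ is nearly constant in $L^1$. There are two cases.
\begin{itemize}
\item[(a)] $\lambda=1$: $\mathcal J=\{\ominus,\oplus\}$, $R^i_t=I^i_t$, and the filtration is $\mathcal F$.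
\item[(b)] $\lambda>1$: $\mathcal J=\{\oplus\}$, $R^\oplus_t=S^\oplus_t$, the filtration is that of the solo history, and the factor $\mathbf 1_A$ below is omitted.
\end{itemize}
In case (b) we use the solo process because it is independent of $Z^\ominus$; Section~\ref{sec:limit} needs this. In both cases $\lambda_i=\lambda$ for $i\in\mathcal J$, sums over $i$ run over $\mathcal J$, and $V_t$ is the complement of $\bigcup_iR^i_t$.

If the densities were flat and equal to $\rho_i$, a fraction $1-\rho$ of the vertices, $\rho=\sum_i\rho_i$, would be attacked by type $i$ at rate $\lambda\rho_i$. The early phase prescribes $\rho_i\approx W^ie^{\lambda t}/n=W^ie^{\lambda(t-t_n)}$. With $w=\sum_iW^i$, the functions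
\begin{equation}\label{eq:logistic}
\rho_i(s)=\frac{W^ie^{\lambda s}}{1+we^{\lambda s}}\qquad\text{satisfy}\qquad\rho_i'=\lambda\rho_i(1-\rho),\quad 1-\rho(s)=\frac1{1+we^{\lambda s}},
\end{equation}
and have this behavior as $s\to-\infty$. Let $f_i(\cdot,t)=f_{R^i_t}$, $\psi_i(\cdot,t)=f_i(\cdot,t)-\rho_i(t-t_n)$, $\psi=\sum_i\psi_i$ and $\Psi(t)=\sum_i\|\psi_i(\cdot,t)\|_1$. Note that $\Psi\le\sum_i|R^i_t|/n+\rho\le2$.

The plan is to bound $\Psi$ at a time $t_n-K$ by comparison with the walks and to propagate the bound by Gronwall's lemma: if $\Psi(t)\le Q+\int_{t_0}^tg(s)\Psi(s)\,ds$ with $g\ge0$, then $\Psi(t)\le Q\exp\int_{t_0}^tg$. Propagation multiplies errors by about $e^{\lambda K}$, and the densities themselves are of order $e^{-\lambda K}$ at time $t_n-K$. So we need a small \emph{relative} error at the starting time. By Lemma~\ref{lem:loss} the relative error is about $e^{-\lambda K}$, so $K$ must tend to infinity, but slowly enough that $e^{\lambda K}$ is beaten by powers of $D$. We take $K_n=\log\log n$ and $t_0=t_n-K_n$, so that $e^{\lambda t_0}/n=e^{-\lambda K_n}=(\log n)^{-\lambda}$.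

\begin{proposition}\label{prop:profile}
For each fixed $L\ge0$, $\mathbb E\big[\mathbf 1_A\sup_{t_0\le t\le t_n+L}\Psi(t)\big]\to0$.
\end{proposition}

\begin{proof}
\emph{Initial time.} We claim that $\mathbb E[\mathbf 1_A\Psi(t_0)]=o(e^{-\lambda K_n})$. Write $Z=Z^i_{t_0}$ and
\[
\psi_i(\cdot,t_0)=\big(f_i-f_Z\big)+\Big(f_Z-\frac{|Z|}n\Big)+\frac{|Z|-W^ie^{\lambda t_0}}n+\big(W^ie^{-\lambda K_n}-\rho_i(-K_n)\big).
\]
For the first term, $f_Z\ge f_i$, so the norm is $(|Z|-|R^i_{t_0}|)/n$. By Lemma~\ref{lem:loss} its expectation is at most $Ce^{-\lambda K_n}\big(e^{-\lambda K_n}+(1+t_0)^2/D\big)$. The third has expected modulus at most $e^{\lambda t_0/2}/n=e^{-\lambda K_n}e^{-\lambda t_0/2}$ by \eqref{eq:yule}. The fourth lies in $[0,W^iwe^{-2\lambda K_n}]$, with expectation $O(e^{-2\lambda K_n})$.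

The second term measures how flat the walk is, and we compute its $L^2$ norm. With $t=t_0$, by symmetry of $q$,
\[
\sum_y\Big(f_Z(y)-\frac{|Z|}n\Big)^2=\sum_{z,z'\in Z}\sum_y\Big(q(z-y)-\frac1n\Big)\Big(q(z'-y)-\frac1n\Big)=\sum_{z,z'\in Z}\Big(q^{*2}(z-z')-\frac1n\Big).
\]
The diagonal has expectation at most $e^{\lambda t}/D$. For the rest use \eqref{eq:pair} with $g=q^{*2}-\frac1n$, for which $|P_u*q*g|=|P_u*q^{*3}-\frac1n|\le\epsilon(u)$ by \eqref{eq:heat}. The second term of $\epsilon$ contributes at most $Ce^{\lambda t}/D$ by \eqref{eq:poly}. The first contributes at most $\frac Cne^{2\lambda t}e^{-2c_2\lambda t}\int_0^\infty e^{-(1-2c_2)\lambda r}dr$, and the integral is finite because $2c_2<1$. Hence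
\[
\mathbb E\Big\|f_Z-\frac{|Z|}n\Big\|_2^2\le C\Big(\frac{e^{\lambda t_0}}n\Big)^2\Big[e^{-2c_2\lambda t_0}+\frac{ne^{-\lambda t_0}}D\Big],
\]
and the bracket tends to $0$ since $ne^{-\lambda t_0}=(\log n)^\lambda\ll D$. As $\|\cdot\|_1\le\|\cdot\|_2$, the claim follows. This is the only use of (Q4).

\emph{Evolution.} By \eqref{eq:rate} and \eqref{eq:theta}, a vertex $z\in V_s$ is infected by type $i$ with an intensity between $(1-\frac{\lambda s}D)\lambda f_i(z,s)$ and $\lambda f_i(z,s)$, and this adds $q(z-y)$ to $f_i(y,\cdot)$. So for $t_0\le t\le t_n+L$,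
\[
f_i(y,t)=f_i(y,t_0)+\int_{t_0}^t\Big(\lambda\,q*(\mathbf 1_{V_s}f_i)(y)+r_i(y,s)\Big)ds+\mathcal M_i(y,t),
\]
where $|r_i|\le\lambda^2s/D\le C\frac{\log n}D$ and $\mathcal M_i(y,\cdot)$ is a martingale with at most one jump, of size $q(z-y)$, for each $z$. Thus $\mathbb E\mathcal M_i(y,t)^2\le\sum_zq(z-y)^2\le\frac1D$, and by Doob's inequality $\mathbb E\sup_t\|\mathcal M_i(\cdot,t)\|_1\le\frac1n\sum_y\mathbb E\sup_t|\mathcal M_i(y,t)|\le2D^{-1/2}$. The variables $W^i$ are not adapted, but from here on the argument is pathwise. With $\rho_i,\rho$ evaluated at $s-t_n$, we have $q*\mathbf 1_{V_s}=1-\sum_if_i=1-\rho-\psi$, so writing $f_i=\rho_i+\psi_i$,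
\[
q*(\mathbf 1_{V_s}f_i)=\rho_i(1-\rho)-\rho_i\psi+q*(\mathbf 1_{V_s}\psi_i).
\]
Subtracting the equation in \eqref{eq:logistic},
\[
\psi_i(\cdot,t)=\psi_i(\cdot,t_0)+\int_{t_0}^t\big(\lambda\,q*(\mathbf 1_{V_s}\psi_i)-\lambda\rho_i\psi+r_i\big)ds+\mathcal M_i(\cdot,t).
\]
Convolution with $q$ does not increase the $L^1$ norm, and $\|\psi\|_1\le\Psi$. Summing over $i$,
\[
\Psi(t)\le Q_n+\int_{t_0}^t\lambda\big(1+\rho(s-t_n)\big)\Psi(s)\,ds,\qquad Q_n=\Psi(t_0)+C\frac{(K_n+L)\log n}D+\sum_i\sup_t\|\mathcal M_i(\cdot,t)\|_1 .
\]
By the claim and $D\ge cn^\kappa$, $\mathbb E[\mathbf 1_AQ_n]=o(e^{-\lambda K_n})$. Since $\int_{-\infty}^L\lambda\rho(s)\,ds=\log(1+we^{\lambda L})$, Gronwall's lemma gives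
\[
\sup_{t_0\le t\le t_n+L}\Psi(t)\le Q_ne^{\lambda K_n}\cdot e^{\lambda L}(1+we^{\lambda L}).
\]
The first factor tends to $0$ in probability on $A$, and the law of the second does not depend on $n$. So the supremum tends to $0$ in probability on $A$, and, being at most $2$, in mean.
\end{proof}

\section{Proof of Theorem \ref{thm:law}}\label{sec:limit}

We show that in our coupling the rescaled $N_n^\ominus$ differs from the stated function of $(W^\ominus,W^\oplus)$ by $o_{\mathbb P}(1)$, a quantity that tends to $0$ in probability. Since the law of $(W^\ominus,W^\oplus)$ does not depend on $n$ and $\mathbb P(A)\to1$, convergence in law follows.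

\subsection{Equal rates}

Let $\lambda=1$. The average of $\psi_i(\cdot,t)$ over the torus is $|I^i_t|/n-\rho_i(t-t_n)$, so Proposition~\ref{prop:profile} gives $|I^i_{t_n+L}|/n=\rho_i(L)+o_{\mathbb P}(1)$ for both $i$. Since $|I^\ominus_{t_n+L}|\le N_n^\ominus\le n-|I^\oplus_{t_n+L}|$,
\[
\rho_\ominus(L)-o_{\mathbb P}(1)\le N_n^\ominus/n\le1-\rho_\oplus(L)+o_{\mathbb P}(1).
\]
As $L\to\infty$, $\rho_i(L)\to W^i/w$ almost surely, so both $\rho_\ominus(L)$ and $1-\rho_\oplus(L)$ tend to $W^\ominus/(W^\ominus+W^\oplus)$, and their laws do not depend on $n$. Letting $n\to\infty$ and then $L\to\infty$ proves (i); uniformity of the limit was checked in Section~\ref{sec:complete}.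

\subsection{Unequal rates: growth in the field of the faster type}

Let $\lambda>1$, $w=W^\oplus$, $\rho=\rho_\oplus$ as in case (b), and $m_t=|I^\ominus_t|$. The type $\ominus$ stays microscopic, so it should grow according to $\dot m=m(1-\rho)$. As $\dot\rho=\lambda\rho(1-\rho)$, the ratio $m/\rho^{1/\lambda}$ is then conserved; this is the common time change of Section~\ref{sec:complete}.

Fix $K,L\ge0$ and let $\Delta=[t_n-K,t_n+L]$. On $A$ the $\mathcal F$-intensity of $m$ is the sum of \eqref{eq:rate} over $x\in I^\ominus_t$, $y\in U_t$. Since $\sum_{y\in U_t}q(x-y)=1-f_{I^\ominus_t}(x)-f_{I^\oplus_t}(x)$ and $1-\theta_\ominus\le t/D$, it equals $m_t(1-\rho(t-t_n))-\mathcal E_t$ with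
\begin{equation}\label{eq:E}
|\mathcal E_t|\le\sum_{x\in I^\ominus_t}\big|f_{I^\oplus_t}(x)-\rho(t-t_n)\big|+\sum_{x\in I^\ominus_t}f_{I^\ominus_t}(x)+\frac tD\,m_t .
\end{equation}
The first sum is the difficulty. It samples $f_{I^\oplus_t}-\rho$ on a set of $o(n)$ vertices, about which an $L^1$ bound says nothing, unless the set is independent of the function and uniformly placed. We therefore pass to $Z^\ominus$ and $S^\oplus$, and must then bound how much the vertices that $\ominus$ took from $\oplus$ matter to $\ominus$ itself.

\begin{lemma}\label{lem:error}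
$\mathbb E\big[\mathbf 1_A\int_\Delta|\mathcal E_t|\,dt\big]=o(n^{1/\lambda})$.
\end{lemma}

\begin{proof}
We bound $\mathbb E[\mathbf 1_A|\mathcal E_t|]$ uniformly in $t\in\Delta$. On $\Delta$ we have $e^t\le e^Ln^{1/\lambda}$ and $e^{\lambda t}/n\le e^{\lambda L}$, and since $\lambda>1$ and $D\ge cn^\kappa$,
\begin{equation}\label{eq:small}
\frac{e^{2t}}n+\frac{(1+t)e^t}D\le e^Ln^{1/\lambda}\Big(e^Ln^{1/\lambda-1}+\frac{1+t_n+L}D\Big)=o(n^{1/\lambda}).
\end{equation}
The last term of \eqref{eq:E} has expectation at most $te^t/D$. The middle term is at most $\sum_{x\ne z\in Z^\ominus_t}q(x-z)$, with expectation at most $C(e^{2t}/n+e^t/D)$ by \eqref{eq:pairbound}. Both are covered by \eqref{eq:small}. Since $f_{I^\oplus_t}=f_{S^\oplus_t}-f_{S^\oplus_t\setminus I^\oplus_t}$ on $A$, the first term is at most $\Sigma_1+\Sigma_2$, where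
\[
\Sigma_1=\sum_{x\in Z^\ominus_t}\big|f_{S^\oplus_t}(x)-\rho(t-t_n)\big|,\qquad\Sigma_2=\sum_{x\in Z^\ominus_t}f_{S^\oplus_t\setminus I^\oplus_t}(x).
\]
The walk $Z^\ominus$ is independent of $(S^\oplus,W^\oplus)$, so \eqref{eq:unif} gives $\mathbb E\Sigma_1=e^t\,\mathbb E\|f_{S^\oplus_t}-\rho(t-t_n)\|_1$. This is $o(n^{1/\lambda})$ uniformly on $\Delta\subset[t_0,t_n+L]$, by Proposition~\ref{prop:profile} in case (b).

For $\Sigma_2$, write $\Sigma_2=\sum_{y\in S^\oplus_t\setminus I^\oplus_t}f(y)$ with $f=f_{Z^\ominus_t}$. Let $\mathcal D=Z^\ominus$ and select, as in Lemma~\ref{lem:loss}, the births in $Z^\oplus$ at a time $s$ at a site occupied by $Z^\ominus_s$. On $A$ each $y\in S^\oplus_t\setminus I^\oplus_t$ carries a particle that is, or descends from, a selected newborn. Given $\mathcal D$, the expected birth rate of $Z^\oplus$ at any given site at time $s$ is $\lambda e^{\lambda s}/n$ by \eqref{eq:unif}. So \eqref{eq:select} gives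
\[
\mathbb E[\mathbf 1_A\Sigma_2]\le\int_0^t\frac{\lambda e^{\lambda t}}n\,\mathbb E\sum_{z\in Z^\ominus_s}\sum_{x\in Z^\ominus_t}(P_{\lambda(t-s)}*q)(x-z)\,ds .
\]
Group the particles $x\in Z^\ominus_t$ by their most recent ancestor $x'\in Z^\ominus_s$ and apply \eqref{eq:mean} to the family of each $x'$. The inner expectation becomes $e^{t-s}\,\mathbb E\sum_{z,x'\in Z^\ominus_s}(q*\mu)(x'-z)$ with the even probability $\mu=P_{\lambda(t-s)}*P_{t-s}$. The terms $x'=z$ contribute at most $e^{t-s}e^s/D$, and the others at most $Ce^{t-s}(e^{2s}/n+e^s/D)$ by \eqref{eq:pairbound}. Integrating over $s$,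
\[
\mathbb E[\mathbf 1_A\Sigma_2]\le C\,\frac{e^{\lambda t}}n\Big(\frac{e^{2t}}n+\frac{(1+t)e^t}D\Big),
\]
which is $o(n^{1/\lambda})$ by \eqref{eq:small}.
\end{proof}

On $A$, for $t\in\Delta$,
\[
m_t=m_{t_n-K}+\int_{t_n-K}^t\big(m_s(1-\rho(s-t_n))-\mathcal E_s\big)ds+\mathcal N_t,
\]
where $\mathcal N$ is an $\mathcal F$-martingale with at most $m_{t_n+L}$ unit jumps, so that $\mathbb E[\mathbf 1_A\sup_\Delta\mathcal N^2]\le4\,\mathbb E|Z^\ominus_{t_n+L}|=4e^Ln^{1/\lambda}$. Let $x_t=n^{-1/\lambda}m_t$, and let $\bar x$ solve $\dot{\bar x}_t=\bar x_t(1-\rho(t-t_n))$ with $\bar x_{t_n-K}=x_{t_n-K}$. Since $0\le1-\rho\le1$,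
\[
|x_t-\bar x_t|\le n^{-1/\lambda}\Big(\int_\Delta|\mathcal E_s|\,ds+\sup_\Delta|\mathcal N|\Big)+\int_{t_n-K}^t|x_s-\bar x_s|\,ds ,
\]
and the first term on the right is $o_{\mathbb P}(1)$. By Gronwall's lemma, $x_{t_n+L}=\bar x_{t_n+L}+o_{\mathbb P}(1)$. From $1-\rho=\frac1\lambda(\log\rho)'$ we get $\bar x_{t_n+L}=x_{t_n-K}\,(\rho(L)/\rho(-K))^{1/\lambda}$. By the definition of $\xi^\ominus_K$, $x_{t_n-K}=e^{-K}(W^\ominus-\xi^\ominus_K)$, and $e^{-\lambda K}/\rho(-K)=(1+we^{-\lambda K})/w$. Therefore
\[
x_{t_n+L}=(W^\ominus-\xi^\ominus_K)\Big(\frac{1+we^{-\lambda K}}w\Big)^{1/\lambda}\rho(L)^{1/\lambda}+o_{\mathbb P}(1),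
\]
and, as $\rho\le1$,
\[
\big|x_{t_n+L}-W^\ominus w^{-1/\lambda}\rho(L)^{1/\lambda}\big|\le|\xi^\ominus_K|\Big(\frac{1+w}w\Big)^{1/\lambda}+W^\ominus w^{-1/\lambda}\big((1+we^{-\lambda K})^{1/\lambda}-1\big)+o_{\mathbb P}(1).
\]
The left side does not depend on $K$. Let $n\to\infty$ and then $K\to\infty$. The first term on the right exceeds $\delta$ with probability at most $\mathbb P\big((1+w)/w>a^\lambda\big)+a\,\mathbb E[\mathbf 1_A|\xi^\ominus_K|]/\delta$ on $A$, which is small for $a$ large and then $K$ large, by \eqref{eq:err}. The second has a law independent of $n$ and tends to $0$ almost surely. So for every fixed $L$,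
\begin{equation}\label{eq:fixedL}
n^{-1/\lambda}|I^\ominus_{t_n+L}|=W^\ominus(W^\oplus)^{-1/\lambda}\rho(L)^{1/\lambda}+o_{\mathbb P}(1).
\end{equation}

\subsection{Unequal rates: the tail}

It remains to see that little happens after time $t_n+L$. Here the dependence on $\ell$ in Lemma~\ref{lem:end} is used. Let $\eta\in(0,\frac12)$ and take $T_0=t_n-K_\eta$, $\varepsilon$, $B$, $h$ as in the proof of Theorem~\ref{thm:tight}(ii). With $\ell=K_\eta+L$ we have $T_0+\ell=t_n+L$, and $\mathbb E[\mathbf 1_B|I^\ominus_{T_0}|]\le e^{-K_\eta}n^{1/\lambda}$, so for $n$ large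
\[
n^{-1/\lambda}\,\mathbb E\big[\mathbf 1_B\big(|I^\ominus_{T_1}|-|I^\ominus_{t_n+L}|\big)\big]\le e^{-K_\eta}\big(e^{1/h}-e^{\phi(K_\eta+L)}\big).
\]
The right side does not depend on $n$ and tends to $0$ as $L\to\infty$, because $\phi(s)\to1/h$. On $B\cap\{U_{T_1}=\emptyset\}$, which has probability at least $1-7\eta-o(1)$ by \eqref{eq:done}, we have $N_n^\ominus=|I^\ominus_{T_1}|$, and by \eqref{eq:fixedL}
\[
\big|n^{-1/\lambda}N_n^\ominus-W^\ominus w^{-1/\lambda}\big|\le n^{-1/\lambda}\big(|I^\ominus_{T_1}|-|I^\ominus_{t_n+L}|\big)+W^\ominus w^{-1/\lambda}\big(1-\rho(L)^{1/\lambda}\big)+o_{\mathbb P}(1).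
\]
Since $\rho(L)\to1$ almost surely, letting $n\to\infty$, then $L\to\infty$, then $\eta\to0$ shows that the left side tends to $0$ in probability. By Theorem~\ref{thm:tight}, $\mathbb P(M_n=N_n^\ominus)\to1$, which proves (ii) for $\lambda>1$. The case $\lambda<1$ follows from the reduction in Section~\ref{sec:model}, which replaces $\lambda$ by $1/\lambda$ and exchanges the types. \qed

\section{The range of the argument}\label{sec:range}

The geometry of the torus entered only through (Q1)--(Q3), the properties $p\le1$ and $p(0)=0$, and the symmetry and translation invariance of $p$. The lower bound (Q1) gave the uniform attack rate $h$ in Lemma~\ref{lem:end} and, together with (Q3), the mixing bound (Q4). The bound (Q3) excluded clustering through \eqref{eq:pairbound}. The bound $D\ge cn^\kappa$ made every error of the form $(\log n)^{O(1)}/D$ negligible and gave \eqref{eq:done}. Connectivity served only to define $N_n^\ominus+N_n^\oplus=n$.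

Hence Theorems~\ref{thm:tight} and \ref{thm:law} hold for independent edges with symmetric translation-invariant probabilities $p_n(x-y)\in[0,1]$, $p_n(0)=0$, on abelian groups of order $n\to\infty$, provided that, with $D_n=\sum_xp_n(x)$ and $q_n=p_n/D_n$,
\[
D_n\ge cn^\kappa,\qquad p_n(x)\ge c_0D_n/n\ \ (x\ne0),\qquad\max q_n^{*k_0}\le C/n,
\]
with constants $c,\kappa,c_0,C>0$ and $k_0\ge2$ that do not depend on $n$. If the graph can be disconnected, $N_n^\ominus$ and $N_n^\oplus$ denote the final numbers of infected vertices. The complete graph of Section~\ref{sec:complete}, with $D_n=n-1$ and $q_n\le\frac1{n-1}$, is the simplest instance.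

For $\alpha\ge d$ the proof does not apply: then $D\le C\sum_{k\le n^{1/d}}k^{d-1-\alpha}\le C\log n$, so the term $(1+t)^2/D$ in Lemma~\ref{lem:loss} is not small at $t=t_n-K$.

\begin{thebibliography}{9}

\bibitem{LM}
Bas Lodewijks and Neeladri Maitra, \emph{Long-range competition on the torus}, arXiv:2403.05536 (2024).

\end{thebibliography}
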